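# Weak-type bounds for lifts of curves over the invariants of a finite group

## 1. Invariants, lifts, and weak Lebesgue spaces

Throughout, $G$ is a finite group acting linearly on a finite-dimensional complex vector space $V$. We fix a $G$-invariant Hermitian inner product, so that $G$ acts unitarily; another choice of norm on $V$ only changes constants. The notation for the action is $G\circlearrowleft V$.

**Definition (basic invariants).** The algebra $\mathbb C[V]^G$ of invariant polynomials is finitely generated. A minimal system of homogeneous generators $\sigma_1,\dots,\sigma_n$ (none superfluous) is called a system of *basic invariants*. We write $d_j=\deg\sigma_j$, $d=\max_jd_j$, and $\sigma=(\sigma_1,\dots,\sigma_n)\colon V\to\mathbb C^n$. We always assume $d\ge2$ and put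
$$d'=\frac d{d-1},\qquad\text{so that}\qquad \frac1{d'}=1-\frac1d .$$

Three examples will recur.

* $\mathbb Z/d$ acts on $\mathbb C$ by roots of unity. Then $\sigma(z)=z^d$.
* $(\mathbb Z/2)^2$ acts on $\mathbb C^2$ by sign changes of the two coordinates. Then $\sigma=(z_1^2,z_2^2)$ and $d=2$.
* The Klein four-group acts on $\mathbb C^3$ by its three nontrivial characters $\chi_1,\chi_2,\chi_1\chi_2$. A monomial $x^ay^bz^c$ is invariant exactly when $a+c$ and $b+c$ are even, that is, when $a,b,c$ have the same parity. So $x^2,y^2,z^2,xyz$ are basic invariants, $d=3$, $d'=3/2$.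

For $s>0$ and $y\in\mathbb C^n$ we write
$$s*y=(s^{d_j}y_j)_j,\qquad \|y\|_*=\max_j|y_j|^{1/d_j},$$
while $|y|$ is the max-norm on $\mathbb C^n$. The same notation is used for other systems of homogeneous generators, with their own degrees as weights. We use these standard facts.

* *Weighted homogeneity.* A homogeneous invariant of degree $e$ is a polynomial in $\sigma$ containing only monomials $\prod y_j^{m_j}$ with $\sum m_jd_j=e$ (discard the other monomials).
* *Invariants separate orbits.* If $Gx\cap Gx'=\emptyset$, take a polynomial equal to $0$ on $Gx$ and to $1$ on $Gx'$ and average it over $G$. Hence $\sigma(x)=\sigma(x')$ if and only if $x'\in Gx$; in particular $\sigma^{-1}(0)=\{0\}$.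
* $\sigma(sx)=s*\sigma(x)$ and $\|\sigma(sx)\|_*=s\|\sigma(x)\|_*$ for $s>0$. The continuous function $\|\sigma(\cdot)\|_*$ vanishes only at $0$.
* $\mathbb C[V]$ is integral over $\mathbb C[V]^G$, since $f$ is a root of $\prod_{g}(T-f\circ g)$.

**Definition (the class $C^{d-1,1}$).** It consists of the $C^{d-1}$ maps whose $(d-1)$-st derivative is Lipschitz, with
$$\|g\|_{C^{d-1,1}([\alpha,\beta])}=\max_{0\le k\le d-1}\sup|g^{(k)}|+\mathrm{Lip}(g^{(d-1)}).$$
For example, $x|x|$ is in $C^{1,1}([-1,1])$ but not in $C^2$. Such $g$ has a $d$-th derivative almost everywhere. A bound on $|g^{(k)}|$ for $0\le k\le d$ is understood a.e. when $k=d$, equivalently as a bound on $\mathrm{Lip}(g^{(d-1)})$. By Leibniz' rule, $\|fg\|_{C^{d-1,1}}\le C\|f\|_{C^{d-1,1}}\|g\|_{C^{d-1,1}}$ with $C=C(d)$ independent of the interval. For a bounded open interval $(\alpha,\beta)$ we put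
$$C^{d-1,1}([\alpha,\beta],\sigma(V)):=C^{d-1,1}([\alpha,\beta],\mathbb C^n)\cap\sigma(V)^{(\alpha,\beta)} .$$

**Definition (lift).** A *lift* of $a$ over $\sigma$ is a map $\overline a\colon(\alpha,\beta)\to V$ with $a=\sigma\circ\overline a$. For $\mathbb Z/d$ acting on $\mathbb C$ and $a(x)=x$ on $(0,1)$, the continuous lifts are $\zeta x^{1/d}$ with $\zeta^d=1$; their derivative has modulus $\frac1dx^{-1/d'}$. So a smooth curve can have lifts with unbounded derivative.

**Definition (weak $L^{q}$, Lorentz spaces).** $\|g\|_{L^q_w}=\sup_{t>0}t\,|\{|g|>t\}|^{1/q}$. The Lorentz space $L^{q,r}$, $r<\infty$, is defined by $\int_0^\infty\big(t|\{|g|>t\}|^{1/q}\big)^r\frac{dt}t<\infty$; for $r=q$ it is $L^q$. For example, $g(u)=u^{-1/q}$ on $(0,1)$ has $|\{g>t\}|=\min(1,t^{-q})$. Thus $g\in L^q_w$, but $\int_1^\infty 1\cdot\frac{dt}t=\infty$, so $g$ is in no $L^{q,r}$ with $r<\infty$.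

The last two examples together show that the derivative of $x^{1/d}$ lies in $L^{d'}_w$ and not in $L^{d'}$.

## 2. The endpoint exponent $d'$: two questions and the results

Put $\ell=\beta-\alpha$ and $N(a)=\max_{1\le j\le n}\|a_j\|^{1/d_j}_{C^{d-1,1}([\alpha,\beta])}$. The starting point is a theorem from Adam Parusiński and Armin Rainer, "Sobolev Lifting over Invariants", arXiv:2003.01967 (2020): if $a\in C^{d-1,1}([\alpha,\beta],\sigma(V))$, then every continuous lift $\overline a$ is absolutely continuous, belongs to $W^{1,p}$ and satisfies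
$$\|\overline a'\|_{L^p((\alpha,\beta))}\le C(G\circlearrowleft V,\ell,p)\,N(a)\qquad\text{for all }1\le p<d'. \tag{1}$$
The constant obtained in the proof there tends to infinity as $p\to d'$, blowing up like a power of $(d'-p)^{-1/p}$. Two questions arise.

* Does (1) hold with a constant that is $O\big((d'-p)^{-1/p}\big)$ as $p\to d'$, for fixed representation and interval length?
* Can the $L^p$-norm in (1) be replaced by the $L^{d'}_w$-quasinorm, with a constant $C(G\circlearrowleft V,\ell)$?

The answer to both is yes.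

**Theorem A.** There is $C=C(G\circlearrowleft V)$ such that for every bounded $(\alpha,\beta)$, every $a\in C^{d-1,1}([\alpha,\beta],\sigma(V))$ and every continuous lift $\overline a$,
$$\|\overline a'\|_{L^{d'}_w((\alpha,\beta))}\le C\max(1,\ell)^{1/d'}N(a).$$

**Corollary B.** (1) holds for $1\le p<d'$ with constant
$$C\max(1,\ell)^{1/d'}\,\ell^{1/p-1/d'}\Big(\frac{d'}{d'-p}\Big)^{1/p}=O\big((d'-p)^{-1/p}\big).$$

**Theorem C.**

1. Suppose there is $w\in V$ with $\sigma(w)\ne0$ and $\sigma_j(w)=0$ whenever $d_j<d$ (for example, $G$ generated by pseudoreflections on $V$). Then for every $(\alpha,\beta)$ the best constant in (1) is at least $c\,(d'-p)^{-1/p}$ for $1\le p<d'$, with $c=c(G\circlearrowleft V,\ell)>0$. So the rate is exact. Moreover, $L^{d'}_w$ cannot be replaced by $L^{d'}$, nor by any Lorentz space $L^{d',q}$, $q<\infty$.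
2. Let $V=\bigoplus V_i$ with $V_i$ $G$-stable, and let $\delta_i$ be the maximal degree of a minimal homogeneous generating system of $\mathbb C[V_i]^G$. Then $\delta_i\le d$ and $\|(\mathrm{pr}_{V_i}\overline a)'\|_{L^{\delta_i'}_w}\le C(\ell)N(a)$ (read $L^\infty$ if $\delta_i=1$). Hence $d'$ is not optimal for every representation: for the Klein four-group on $\mathbb C^3$ above, with $d'=3/2$, all lifts have $\overline a'\in L^2_w$.

From the cited theorem we use only that continuous lifts are absolutely continuous, so that the weak derivative is the a.e. derivative. In what follows $\{|\overline a'|>t\}$ is the set of points where $\overline a$ is differentiable with $|\overline a'|>t$.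

**Proof that Theorem A implies Corollary B.** This is integration of the tail. Let $g$ live on a set of measure $\ell$, $W=\|g\|_{L_w^{d'}}>0$, and split at $T=W\ell^{-1/d'}$:
$$\int|g|^p=p\int_0^\infty t^{p-1}|\{|g|>t\}|\,dt\le \ell T^p+\frac p{d'-p}W^{d'}T^{p-d'}=\Big(1+\frac p{d'-p}\Big)\ell^{1-p/d'}W^p=\frac{d'}{d'-p}\,\ell^{1-p/d'}W^p.$$
Take $p$-th roots and insert Theorem A. $\square$

So everything rests on the tail estimate of Theorem A.

## 3. Square roots of a $C^{1,1}$ function

Let $G=\mathbb Z/2$ act on $V=\mathbb C$, $\sigma(z)=z^2$, $d=d'=2$. Let $\Omega$ be an open interval of length $\le1$, let $a\colon\Omega\to\mathbb C$ satisfy $|a|,|a'|,|a''|\le e^{-2}$, and let $\overline a$ be continuous with $\overline a^2=a$. We show by hand that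
$$|\{x\in\Omega:|\overline a'|>t\}|\le 1200\,t^{-2}\qquad(t>0).\tag{2}$$

Extend $a$ beyond the endpoints of $\Omega$ by its first-order Taylor polynomials to $W=\Omega+(-2,2)$, $|W|\le5$; then $|a|,|a'|,|a''|\le1$ on $W$. If $t<5$, then (2) holds because $|\Omega|\le1\le25t^{-2}$. Let $t\ge5$. Points with $\overline a=0$ and $\overline a'\ne0$ are isolated zeros of $\overline a$, hence countable. At a point with $a(x)\ne0$ we have $|\overline a'|=|a'|/(2|a|^{1/2})$. So if $|\overline a'(x)|>t$, then for one of $f=\mathrm{Re}\,a$, $f=\mathrm{Im}\,a$ we have $|f'(x)|\ge|a'(x)|/\sqrt2>0$ and therefore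
$$|f(x)|\le|a(x)|\le|f'(x)|^2/t^2 .$$
Fix $f$ and let $X$ be the set of $x\in\Omega$ satisfying this with $f'(x)\neq0$. Put $\Delta(x)=|f'(x)|\le1$. We recall Vitali's covering lemma: from a family of intervals $B(x,r_x)$ with bounded radii one can select countably many disjoint ones whose five-fold enlargements cover all the original intervals. So there are $x_\nu\in X$, $\Delta_\nu=\Delta(x_\nu)$, with $B(x_\nu,\Delta_\nu/40)$ disjoint and $J_\nu=B(x_\nu,\Delta_\nu/8)$ covering $X$. As the disjoint intervals lie in $W$, $\sum\Delta_\nu/20\le5$, that is, $\sum_\nu\Delta_\nu\le100$.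

On $J_\nu^*=B(x_\nu,\Delta_\nu/4)$ we have $\frac34\Delta_\nu\le|f'|\le\frac54\Delta_\nu$, because $|f''|\le1$. For $x\in J_\nu\cap X$ this gives $|f(x)|\le\frac{25}{16}\Delta_\nu^2t^{-2}$. Move from $x$ in the direction in which $|f|$ decreases. As $|f'|\ge\frac34\Delta_\nu$, a zero of $f$ is reached after a distance at most $\frac{25}{12}\Delta_\nu t^{-2}\le\frac1{12}\Delta_\nu$, still inside $J_\nu^*$. Since $f$ is strictly monotone on $J_\nu^*$, this zero $z_\nu$ is the same for all $x\in J_\nu\cap X$. Hence $J_\nu\cap X\subset\{|x-z_\nu|\le3\Delta_\nu t^{-2}\}$ and $|X|\le\sum_\nu6\Delta_\nu t^{-2}\le600t^{-2}$. Adding the two choices of $f$ gives (2). $\square$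

If instead $|a|,|a'|,|a''|\le M$, apply (2) to $a/(e^2M)$, with lift $\overline a/(e\sqrt M)$: the tail is at most $CMt^{-2}$.

Two features will survive: a family of scales $\Delta_\nu$ with bounded sum, and, at each scale, a center $z_\nu$ near which the bad points must lie.

## 4. How slicing loses a logarithm, and how a Taylor polynomial recovers it

**Definition (slice representation).** For $w\in V\setminus0$ let $H=G_w$ be the isotropy group and $V=V^H\oplus N$ the orthogonal splitting. The *slice representation* at $w$ is $H\circlearrowleft N$; note that $N^H=0$. For $(\mathbb Z/2)^2$ on $\mathbb C^2$ and $w=(1,0)$, $H$ is the group of sign changes of the second coordinate, $V^H=\mathbb C\times0$, and $N=0\times\mathbb C$.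

The natural plan is induction on $|G|$: near a point with $a(x)\ne0$, rescale so that $a(x)$ has size $1$ and pass to the slice representation there. Here is what this plan gives for $(\mathbb Z/2)^2$ on $\mathbb C^2$, with $a_1(x)=x$ and $a_2$ a function with $|a_2|,|a_2'|,|a_2''|\le1$ near $0$. Look at a point $x\ne0$ close to $0$ with $|a_2(x)|\le|x|$, and put $r=|x|$. On the interval $I$ of radius $r/2$ about $x$ we have $|\overline a_1'|\le r^{-1/2}$, and $|a_2|\le2r$, $|a_2'|\le1$, $|a_2''|\le1\le r^{-1}$. So $y'\mapsto r^{-1}a_2(x+ry')$ has derivatives of orders $0,1,2$ bounded by $2$. By Section 3 its root $r^{-1/2}\overline a_2(x+ry')$ has tail $Ct^{-2}$, which means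
$$|\{y\in I:|\overline a_2'|>t\}|\le r\cdot C\,(r^{1/2}t)^{-2}=Ct^{-2}.\tag{3}$$
The bound (3) does not depend on $r$. The intervals with $r<t^{-2}$ have total length $O(t^{-2})$ and do no harm. But there are about $\log t$ dyadic scales $r$ between $t^{-2}$ and $1$, each contributing $Ct^{-2}$, and the sum is $Ct^{-2}\log t$. This is where the plan stops. On one single scale (3) cannot be improved, since $a_2$ may have a simple zero with slope $1$ in $I$. The trouble occurs because the slice representation has the same maximal degree $d=2$ as the full one.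

The way out is that $a_2$ cannot behave this way on many scales around $0$. Let $\pi(y)=c_0+c_1y$ be its Taylor polynomial at $0$. Then $|(a_2-\pi)^{(k)}(y)|\le|y|^{2-k}$ for $k=0,1,2$, and even $|a_2-\pi|\le y^2/2$. At scale $r$ the remainder is of size $r^{2-k}$, much smaller than $r^{1-k}$.

* If $\pi$ has a zero $\zeta\in D(x,r/2)$ (and $\pi\not\equiv0$), then $\frac23|\zeta|<r<2|\zeta|$. This concerns boundedly many dyadic scales, and for those (3) is good enough.
* Otherwise $\pi\equiv0$, or $|\pi|$ is constant up to a factor $2$ on $D(x,r/4)$ and $|c_1|\le2|\pi(x)|/r$ (for $c_1\neq0$: $c_1=\pi(x)/(x-\zeta)$ and $|x-\zeta|\ge r/2$).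
  * If $|\pi(x)|\le4r^2$, then $|a_2^{(k)}|\le Cr^{2-k}$ on $|y-x|<r/4$. So $r^{-2}a_2(x+ry')$ has bounded derivatives, its root is $r^{-1}\overline a_2(x+ry')$, and the tail is $Crt^{-2}$. Summing over dyadic $r$ gives $Ct^{-2}$, with no logarithm.
  * If $|\pi(x)|>4r^2$, then for $|y-x|<r/4$ we have $|\pi(y)|\ge|\pi(x)|/2\ge2r^2$ and $|a_2-\pi|\le r^2$. Hence $|a_2(y)|\ge\frac14|\pi(x)|$, and $|a_2'(y)|\le|c_1|+\frac54r\le3|\pi(x)|/r$. So $|\overline a_2'|\le3|\pi(x)|^{1/2}/r\le3\sqrt2\,r^{-1/2}$, because $|\pi(x)|\le|a_2(x)|+r^2/2\le2r$. There is no tail at all above $Cr^{-1/2}$.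

The general proof follows this pattern: near each of a controlled family of centers the curve is a polynomial plus a remainder. Two things must be supplied. After several slicings the role of $\pi$ is played by algebraic functions, and one has to bound the number of places where they vanish or oscillate. And the centers, here simply $0$, have to be found.

## 5. The statement proved by induction on $|G|$

From now on $d\ge2$ is a *fixed integer*. It does not change when we pass to slice representations.

**Statement $S(G,V,\sigma,d)$.** Here $V^G=0$, and $\sigma$ is a finite system of homogeneous generators of $\mathbb C[V]^G$ with degrees $d_j\in[2,d]$. *There is $C$ such that for every open interval $\Omega$ of length $\le1$, every $C^{d-1,1}$ map $a\colon\Omega\to\sigma(V)$ with $|a_j^{(k)}|\le e^{-2}$, $0\le k\le d$, and every continuous lift $\overline a$,*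
$$|\{x\in\Omega:|\overline a'|>t\}|\le Ct^{-d'}\qquad\text{for all }t>0.$$

**Proposition 1.** $S(G,V,\sigma,d)$ always holds.

**Proof that Proposition 1 implies Theorem A.** We remove the trivial summand and normalize. Subdivide $(\alpha,\beta)$ into at most $2\max(1,\ell)$ intervals of length $\le1$ and add measures; this produces the factor $\max(1,\ell)^{1/d'}$, and we may assume $\ell\le1$. If $N(a)=0$, then $a=0$ and $\overline a=0$. Let $N(a)>0$ and $V=V^G\oplus V_1$ orthogonally.

The nonzero restrictions $\tau_j=\sigma_j|_{V_1}$ generate $\mathbb C[V_1]^G$, because $f\in\mathbb C[V_1]^G$ is the restriction of $f\circ\mathrm{pr}_{V_1}\in\mathbb C[V]^G$. Their degrees lie in $[2,d]$, since $V_1^G=0$ excludes invariant linear forms. The functions $\tau_j\circ\mathrm{pr}_{V_1}$, and the linear coordinates of $V^G$ composed with the projection, are homogeneous invariants on $V$, hence weighted homogeneous polynomials in $\sigma$. By the product rule for norms, $b_j=\tau_j(\mathrm{pr}_{V_1}\overline a)$ satisfies $\|b_j\|_{C^{d-1,1}}\le CN(a)^{\deg\tau_j}$,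 and $|(\mathrm{pr}_{V^G}\overline a)'|\le CN(a)$. The curve $\mathrm{pr}_{V_1}\overline a/(C'N(a))$ lifts $\big(b_j/(C'N(a))^{\deg\tau_j}\big)_j$, whose derivatives up to order $d$ are $\le e^{-2}$ if $C'$ is large. So $S(G,V_1,\tau,d)$ gives $|\{|(\mathrm{pr}_{V_1}\overline a)'|>t\}|\le C(N(a)/t)^{d'}$. The $V^G$-part is bounded by $CN(a)$ on an interval of length $\le1$ and satisfies the same inequality. Since $|\overline a'|>t$ forces one of the two parts to exceed $t/2$, we are done. $\square$

Proposition 1 is proved by induction on $|G|$, for all $V$ and $\sigma$ at once. If $|G|=1$, then $V=V^G=0$. **From here on** fix $(G,V,\sigma,d)$ with $V\ne0$ and assume $S$ for all groups of smaller order. The letter $C$ denotes constants depending only on these data and on finitely many choices made below. $B(x,r)$ are real open intervals, $D(x,r)$ complex open discs.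

The following lemma transports derivative bounds, and bounds for differences, through holomorphic maps.

**Lemma 2.** Let $U\subset\mathbb C^n$ be open and convex, $\varphi$ holomorphic on $U$ with bounded derivatives up to order $d+1$. Let $A,P\colon J\to U$ be $C^{d-1,1}$ on an interval $J$ with $|A^{(k)}|,|P^{(k)}|\le c\,r^{-k}$ for $1\le k\le d$ and $|(A-P)^{(k)}|\le\delta r^{-k}$ for $0\le k\le d$. Then $|(\varphi\circ A)^{(k)}|\le Cr^{-k}$ and $|(\varphi\circ A-\varphi\circ P)^{(k)}|\le C\delta r^{-k}$ for $0\le k\le d$, where $C$ depends on $c,d,n$ and the bounds for $\varphi$.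

**Proof.** Rescale to $r=1$. By the chain rule the derivatives of order $\le d$ of $\varphi\circ A$ are universal polynomials in the derivatives of $\varphi$ at $A$ and those of $A$; this gives the first bound (only derivatives of $\varphi$ up to order $d$ are used). Put $\Phi_j(u,v)=\int_0^1\partial_j\varphi(v+s(u-v))\,ds$ on the convex set $U\times U$. It has bounded derivatives up to order $d$, so by the first part $\Phi_j(A,P)$ has bounded derivatives up to order $d$. Since $\varphi(A)-\varphi(P)=\sum_j(A-P)_j\Phi_j(A,P)$, Leibniz' rule gives the second bound. $\square$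

## 6. Charts on $\sigma(V)$ given by algebraic functions

The slice at $w$ must be expressed through $\sigma$ by functions that satisfy polynomial equations of controlled degree and are compatible with scaling. This is the purpose of the next lemma.

**Lemma 3 (charts).** Let $w\in V\setminus0$, $H=G_w$ (a proper subgroup, since $V^G=0$), $m=[G:H]$. There are $h\ge1$, a polynomial $\Psi(y,T)$, monic of degree $m$ in $T$, and for each homogeneous $f\in\mathbb C[V]^H$ of degree $e$ a polynomial $L_f(y,T)$, with
$$\Psi(s*y,s^hT)=s^{hm}\Psi(y,T),\qquad L_f(s*y,s^hT)=s^{e+h(m-1)}L_f(y,T);\tag{4}$$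
moreover an open polydisc $U$ centered at $\sigma(w)$ (which may be shrunk), a holomorphic $T\colon U\to\mathbb C$ with $\Psi(y,T(y))=0\ne\Psi_T(y,T(y))$, and an open $H$-stable $\mathcal O\ni w$, such that $\sigma^{-1}(U)=\bigsqcup_{gH\in G/H}g\mathcal O$ and
$$f=\varphi_f\circ\sigma\ \text{ on }\mathcal O,\qquad \varphi_f(y)=\frac{L_f(y,T(y))}{\Psi_T(y,T(y))}.$$

**Proof.**

**Step 1.** *We construct $\psi\in\mathbb C[V]^H$, homogeneous, with $\psi(w)=1$ and $\psi(gw)\ne1$ for $g\notin H$.* For every line $\mathbb Cw'\ne\mathbb Cw$ with $w'\in Gw$ take a linear form equal to $1$ at $w$ and $0$ at $w'$. Multiply these forms, and multiply by a power of a linear form equal to $1$ at $w$, so that the product $\psi_0$ has degree $h\ge1$ with $h\equiv1\bmod|G|$. Let $\psi=|H|^{-1}\sum_{g\in H}\psi_0\circ g$. As $H$ fixes $w$, $\psi(w)=1$, and $H$ preserves $Gw\setminus\mathbb Cw$, where $\psi_0$ vanishes; so $\psi=0$ on $Gw\setminus\mathbb Cw$. If $gw=\zeta w$, then $\zeta^{|G|}=1$ and $\psi(gw)=\zeta^h=\zeta$. Hence for $g\notin H$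 the value $\psi(gw)$ is either $0$ or some $\zeta\ne1$.

**Step 2.** *We define $\Psi$ and $L_f$.* The coefficients in $T$ of
$$\prod_{gH}\big(T-\psi(g^{-1}x)\big)\qquad\text{and}\qquad\sum_{gH}f(g^{-1}x)\prod_{g'H\ne gH}\big(T-\psi(g'^{-1}x)\big)$$
are homogeneous polynomials in $x$. They are well defined because $\psi,f$ are $H$-invariant, and $G$-invariant because $G$ permutes the cosets. Writing them as weighted homogeneous polynomials in $\sigma(x)$ defines $\Psi$ and $L_f$, and (4) holds: the coefficient of $T^{m-i}$ in the first has degree $hi$, that of $T^{m-1-i}$ in the second has degree $e+hi$. Inserting $T=\psi(x)$ in the second expression kills all terms with $gH\ne H$, so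
$$L_f(\sigma(x),\psi(x))=f(x)\,\Psi_T(\sigma(x),\psi(x)).\tag{5}$$

**Step 3.** *We localize.* The roots of $\Psi(\sigma(w),\cdot)$ are the $\psi(g^{-1}w)$, so $T=1$ is a simple root. Choose $\kappa>0$ such that $2\kappa$ is at most its distance to the other roots. For small $U$ exactly one root $T(y)$ of $\Psi(y,\cdot)$, counted with multiplicity, satisfies $|T-1|<\kappa$; it is simple and holomorphic in $y$. Put $\mathcal O=\{x\in\sigma^{-1}(U):|\psi(x)-1|<\kappa\}$, which is open, $H$-stable and contains $w$. For $x\in\sigma^{-1}(U)$ the roots of $\Psi(\sigma(x),\cdot)$ are the $\psi(g^{-1}x)$, one for each coset, so $g^{-1}x\in\mathcal O$ for exactly one coset $gH$. This is the disjoint decomposition. On $\mathcal O$ we have $\psi=T\circ\sigma$, and (5) gives $f=\varphi_f\circ\sigma$. $\square$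

*Example.* For $\mathbb Z/2$ on $\mathbb C$ and $w=1$: $h=1$, $\psi(x)=x$, $\Psi(y,T)=T^2-y$, $T(y)=\sqrt y$ near $1$. For $f(x)=x$: $L_f=x(T+x)-x(T-x)=2x^2=2y$, and $\varphi_f=2y/(2\sqrt y)=\sqrt y$. For $(\mathbb Z/2)^2$ and $w=(1,0)$: $\psi=z_1$, $\Psi=T^2-y_1$. For $f=z_2^2$: $L_f=z_2^2(T+z_1)+z_2^2(T-z_1)=2Ty_2$, so $\varphi_f=y_2$.

The next lemma ensures that the induction never leaves the range of degrees $[2,d]$.

**Lemma 4 (degrees).** With $H=G_w$ and $V=V^H\oplus N$ orthogonally, $\mathbb C[N]^H$ is generated by finitely many homogeneous elements of degrees in $[2,d]$.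

**Proof.** $N^H=0$ excludes degree $1$. Let $f\in\mathbb C[N]^H$ be homogeneous of degree $e>d$. For small $y\in N$ we have $w+y\in\mathcal O$ and $\mathrm{pr}_N(w+y)=y$, so $f(y)=\varphi_{f\circ\mathrm{pr}_N}(\sigma(w)+s(y))$, where $s_j(y)=\sigma_j(w+y)-\sigma_j(w)$ is an $H$-invariant polynomial of degree $\le d$ with $s_j(0)=0$. Expand $\varphi_{f\circ\mathrm{pr}_N}$ in a power series at $\sigma(w)$ and take the part that is homogeneous of degree $e$ in $y$. The linear terms contribute nothing because $\deg s_j\le d<e$; the terms of order $>e$ contribute nothing because $s_j(0)=0$. The terms of orders $2,\dots,e$ contribute finitely many products of at least two homogeneous $H$-invariants of positive degree. So $f$ is a sum of products of homogeneous invariants of positive degrees $<e$. By induction on $e$, $f$ is a polynomial in invariants of degrees $\le d$. Bases of the spaces of invariants of degrees $2,\dots,d$ form a finite generating system. $\square$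

**Choice of charts.** We now fix finitely many charts, for $G$ and for all groups reached by iterated slicing. The set
$$\mathcal K=\{y\in\sigma(V):\tfrac12\le\|y\|_*\le2\}$$
is the image of $\{x:\frac12\le\|\sigma(x)\|_*\le2\}$. That set is closed, and it is bounded because $\|\sigma(\cdot)\|_*$ is positively homogeneous and positive on the unit sphere. So $\mathcal K$ is compact. Each of its points is $\sigma(w)$ for some $w\ne0$. By Lebesgue's covering lemma there are finitely many charts $(w_\mu,U_\mu,\mathcal O_\mu,H_\mu,N_\mu)$ and $\eta>0$ such that each polydisc $\{|y'-y|<3\eta\}$ with $y\in\mathcal K$ lies in some $U_\mu$, and all relevant $\varphi_f$ have bounded derivatives up to order $d+1$ on $U_\mu$ (shrink the $U$'s beforehand). The relevant $f$ are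

* linear coordinates $z_i$ on $V^{H_\mu}$, composed with the projection;
* $\tau_i\circ\mathrm{pr}_{N_\mu}$, where $\tau=(\tau_i)$ is a fixed homogeneous generating system of $\mathbb C[N_\mu]^{H_\mu}$ with degrees $e_i\in[2,d]$ (Lemma 4). We write $\varphi_i$, $L_i$ for the corresponding $\varphi_f$, $L_f$.

Repeat this for each $(H_\mu,N_\mu,\tau)$ with $N_\mu\ne0$, and so on. Group orders strictly decrease, so only finitely many pairs $(H,N)$ (*descendants*) and finitely many *chart sequences* $\vec\mu=(\mu_1,\dots,\mu_l)$ occur, with $l\le L$. Take one $\eta$ for all. If $N\neq 0$ then $H\ne1$, as $N^H=0$. For every descendant, $S(H,N,\tau,d)$ holds by the induction hypothesis (trivially if $N=0$).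

## 7. Exceptional points of a polynomial curve

Let $\pi\colon\mathbb C\to\mathbb C^n$ have polynomial components of degree $\le d-1$. We want a finite set $Z(\pi)\subset\mathbb C$, of size bounded independently of $\pi$, off which all functions obtained from $\pi$ by iterated slicing have constant size.

For a chart sequence $\vec\mu$ consider, in the variables $x,T_1,\gamma^{(1)},\dots,T_l,\gamma^{(l)}$ (with $\gamma^{(k)}$ having as many components as the system $\tau$ at level $k$), the equations
$$\Psi^{\mu_k}(\gamma^{(k-1)},T_k)=0,\qquad \Psi_T^{\mu_k}(\gamma^{(k-1)},T_k)\,\gamma_i^{(k)}=L_i^{\mu_k}(\gamma^{(k-1)},T_k)\qquad(1\le k\le l),\qquad\gamma^{(0)}:=\pi(x).\tag{6}$$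
Let $\mathcal Z=\mathcal Z(\pi,\vec\mu)$ be the algebraic set of solutions. Call a point of $\mathcal Z$ *regular* if $\Psi_T^{\mu_k}(\gamma^{(k-1)},T_k)\ne0$ for all $k$.

**Lemma 5.** There are $D_0\ge1$, $N_1$ independent of $\pi$, and a set $Z(\pi)\subset\mathbb C$ with $\#Z(\pi)\le N_1$, with the following property. If $T_k,\gamma^{(k)}$ $(1\le k\le l)$ are holomorphic on a disc and satisfy (6) with all $\Psi_T^{\mu_k}\ne0$, then for each $i$ there is an irreducible polynomial $E(x,Y)=\sum_kE_k(x)Y^k\notin\mathbb C[x]$ of total degree $\le D_0$ with $E(x,\gamma_i^{(l)}(x))=0$ on the disc, and all zeros of all coefficients $E_k\not\equiv0$ belong to $Z(\pi)$.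

**Proof.**

**Step 1.** *We bound the degree of $\mathcal Z$.* For a closed algebraic set $X$ let $\deg X$ be the sum of the degrees of its irreducible components. The Bézout inequality $\deg(X\cap Y)\le\deg X\deg Y$ holds for closed algebraic sets (J. Heintz, Theoret. Comput. Sci. 24 (1983)). As $\mathcal Z$ is defined by a bounded number of equations of bounded degrees, $\deg\mathcal Z\le D_0$ with $D_0$ independent of $\pi$ and $\vec\mu$.

**Step 2.** *We describe $\mathcal Z$ near regular points.* There the Jacobian of (6) with respect to $(T_1,\gamma^{(1)},\dots,T_l,\gamma^{(l)})$ is square and block triangular with invertible diagonal blocks $\Psi_T^{\mu_k}$ and $\Psi_T^{\mu_k}\cdot\mathrm{Id}$. So $\mathcal Z$ is locally a holomorphic graph over $x$. In particular exactly one irreducible component of $\mathcal Z$ passes through each regular point, and it is a curve on which $x$ is nonconstant.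

**Step 3.** *We project to planes.* Let $\Gamma$ be a component containing regular points, and fix $i$. The closure of the projection of $\Gamma$ to the $(x,\gamma_i^{(l)})$-plane is irreducible and, as $x$ is nonconstant on $\Gamma$, a curve $\{E(x,Y)=0\}$ with $E$ irreducible, $E\notin\mathbb C[x]$. A generic line in the plane meets this curve in $\deg E$ points, all in the image of $\Gamma$, because taking the closure adds only finitely many points. The preimage of the line is a hyperplane not containing $\Gamma$, and it meets $\Gamma$ in at most $\deg\Gamma$ points by the Bézout inequality. So $\deg E\le\deg\Gamma\le D_0$.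

**Step 4.** *We define $Z(\pi)$ and conclude.* Let $Z(\pi)$ be the set of zeros of all coefficients $E_k\not\equiv0$, over all such $E$, all $\vec\mu$, all $i$. There are finitely many $\vec\mu$, at most $D_0$ components for each, boundedly many $i$, at most $D_0+1$ coefficients, each with at most $D_0$ zeros; this bounds $\#Z(\pi)$. If $T_k,\gamma^{(k)}$ are as in the lemma, their graph is connected, consists of regular points and near each of its points coincides with $\mathcal Z$. By Step 2 it lies in a single component $\Gamma$, and $E(x,\gamma_i^{(l)}(x))=0$ for the corresponding $E$. $\square$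

*Example.* For $(\mathbb Z/2)^2$ and the chart at $(1,0)$, (6) reads $T^2=\pi_1(x)$, $2T\gamma=2T\pi_2(x)$. At regular points $T\ne0$ and $\gamma=\pi_2(x)$, so $E=Y-\pi_2(x)$, and this chart contributes the zeros of $\pi_2$ to $Z(\pi)$ if $\pi_2\not\equiv0$, $\pi_1\not\equiv0$. Over a zero of $\pi_1$ with $T=0$ the variable $\gamma$ is free; those points are not regular, and such components are discarded.

The next lemma says that away from $Z(\pi)$ the algebraic functions neither vanish nor oscillate.

**Lemma 6.** Let $E\notin\mathbb C[x]$ be irreducible of degree $\le D_0$, $\gamma$ holomorphic on $D(x_0,\theta)$ with $E(x,\gamma(x))=0$, and suppose no $E_k\not\equiv0$ has a zero in $D(x_0,2\theta)$. Then $\gamma\equiv0$, or $|\gamma(y)|\le C|\gamma(y')|$ for all $y,y'\in D(x_0,\theta)$, with $C=C(D_0)$.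

**Proof.** If $E=cY$, then $\gamma\equiv0$. Otherwise $E_0\not\equiv0$ by irreducibility, and at least two $E_k$ are $\not\equiv0$. Since $E_0$ has no zeros in the disc, neither has $\gamma$. For $y\in D(x_0,\theta)$ each zero $\zeta$ of an $E_k\not\equiv0$ has $|x_0-\zeta|\ge2\theta$, so $\frac12\le|y-\zeta|/|x_0-\zeta|\le\frac32$ and $2^{-D_0}\le|E_k(y)/E_k(x_0)|\le2^{D_0}$. Among the terms of $\sum_kE_k(y)\gamma(y)^k=0$ let the $k$-th be maximal in modulus; it is nonzero. As there are at most $D_0$ other terms, some $l\ne k$ has $|E_l\gamma^l|\ge|E_k\gamma^k|/D_0>0$. Taking logarithms, $(k-l)\log|\gamma(y)|$ differs from $\log|E_l(x_0)|-\log|E_k(x_0)|$ by at most $\log D_0+2D_0\log2$; divide by $k-l$. So the continuous function $\log|\gamma|$ on the connected disc takes values in a union of at most $(D_0+1)^2$ intervals of length $\le C(D_0)$. Its range is an interval, hence has length at most $(D_0+1)^2C(D_0)$. $\square$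

## 8. The radius $R(x)$ and a cover with bounded overlap

Let $a,\Omega$ be as in $S(G,V,\sigma,d)$. Extend each $a_j$ beyond the endpoints of $\Omega$ by its Taylor polynomials of degree $d-1$ to $W=\Omega+(-2,2)$, $|W|\le5$. Then $a\in C^{d-1,1}(W)$ and $|a_j^{(k)}|\le e^{-2}\sum_i2^i/i!=1$ on $W$ for $0\le k\le d$. The relation $a(x)\in\sigma(V)$ is only available for $x\in\Omega$.

Let $\Omega^+=\{x\in\Omega:a(x)\ne0\}$. On $\Omega\setminus\Omega^+$ we have $\overline a=0$; points there with $\overline a'\ne0$ are isolated zeros of $\overline a$, hence countably many, and may be ignored.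

**Definition (radius).** For $x\in\Omega^+$ put $\rho=\rho(x)=\|a(x)\|_*\le1$ and
$$\frac1R=\max\Big(\frac1\rho,\ \max_{j,\,1\le k\le d-1}\big(|a_j^{(k)}(x)|\,\rho^{-d_j}\big)^{1/k}\Big),\qquad\lambda=\frac\rho R\ge1 .$$
Thus $R\le\rho\le1$ and $B(x,R)\subset W$. For $\mathbb Z/2$ and $a(x)=x$ with $0<|x|\le1$ we get $\rho=|x|^{1/2}$, $R=|x|$, $\lambda=|x|^{-1/2}$; note $R\lambda^{d'}=1$ at every $x$, which is the logarithm of Section 4.

**Step 1.** *Taylor bounds on $B(x,R)$.* Since $R^d\le\rho^d\le\rho^{d_j}$, Taylor's formula with $|a_j^{(d)}|\le1$ gives for $|y-x|\le\theta R$, $\theta\le1$: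
$$|a_j(y)-a_j(x)|\le\rho^{d_j}\sum_{k=1}^{d}\frac{\theta^k}{k!}\le2\theta\rho^{d_j},\qquad|a_j^{(k)}(y)|\le e\,\rho^{d_j}R^{-k}\quad(0\le k\le d).\tag{7}$$

**Step 2.** *$\rho$ and $R$ vary slowly.* Let $y\in\Omega$, $|y-x|\le R(x)/8$. By (7), $|a_j(y)-a_j(x)|\le\frac14\rho(x)^{d_j}$. Using an index with $|a_j(x)|=\rho(x)^{d_j}$ for the lower bound, we get $\frac34\rho(x)\le\rho(y)\le\frac54\rho(x)$. Then $1/\rho(y)\le\frac43/R(x)$ and $(|a_j^{(k)}(y)|\rho(y)^{-d_j})^{1/k}\le(e(4/3)^{d_j})^{1/k}/R(x)$, so
$$R(y)\ge R(x)/C_1,\qquad C_1=e(4/3)^d.\tag{8}$$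

**Step 3.** *The cover.* Let $\theta_0=\frac1{16}$ and let $\varepsilon\in(0,\theta_0)$ be a small constant fixed later. By Vitali's lemma with radii $\varepsilon R/5$ there are countably many $x_i\in\Omega^+$ such that, with $R_i=R(x_i)$ and so on, the $B(x_i,\varepsilon R_i/5)$ are disjoint and the $B(x_i,\varepsilon R_i)$ cover $\Omega^+$. As the disjoint intervals lie in $W$,
$$\sum_iR_i\le\frac{25}{2\varepsilon}.\tag{9}$$

**Step 4.** *Bounded overlap of complex discs: each $\zeta\in\mathbb C$ lies in at most $N_2=5C_1^2/\varepsilon$ discs $D(x_i,\theta_0R_i)$.* If $R_i\ge R_{i'}$ are two such indices, then $|x_i-x_{i'}|\le2\theta_0R_i=R_i/8$, so $R_{i'}\ge R_i/C_1$ by (8). Fix one such index, with radius $R_*$; all such $R_i$ lie in $[R_*/C_1,C_1R_*]$. The disjoint intervals $B(x_i,\varepsilon R_i/5)$ have length at least $2\varepsilon R_*/(5C_1)$ and lie in $B(\mathrm{Re}\,\zeta,C_1R_*)$, because $(\theta_0+\varepsilon/5)R_i<R_i\le C_1R_*$. Comparing lengths gives the claim.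

## 9. The crude bound on every interval

This is the general form of (3): one slicing plus the induction hypothesis.

**Lemma 7.** If $\varepsilon\le\eta/2$, then for $x\in\Omega^+$ and all $t>0$
$$|\{y\in B(x,\varepsilon R)\cap\Omega:|\overline a'|>t\}|\le CR\,(\lambda/t)^{d'}.$$

**Proof.** Put $A=\rho^{-1}*a$. Then $\|A(x)\|_*=1$ and $A(x)\in\mathcal K$. By (7), $|A-A(x)|\le2\varepsilon\le\eta$ and $|A^{(k)}|\le eR^{-k}$ on $B(x,\varepsilon R)$. So $A$ takes values in the polydisc of radius $3\eta$ about $A(x)$, contained in a chart $U_\mu$. On the interval $B(x,\varepsilon R)\cap\Omega$ the continuous curve $\overline a/\rho$ lies in $\sigma^{-1}(U_\mu)=\bigsqcup g\mathcal O_\mu$, hence in one $g\mathcal O_\mu$. Replacing $\overline a$ there by $g^{-1}\overline a$, which does not change $|\overline a'|$, we may take $g=1$. Let $H=H_\mu$, $N=N_\mu$.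

The part in $V^H$: $z_i(\overline a)=\rho\,\varphi_{z_i}(A)$, so $|(\mathrm{pr}_{V^H}\overline a)'|\le C\rho/R=C\lambda$ by Lemma 2.

The part in $N$: $b_i:=\tau_i(\mathrm{pr}_N\overline a)=\rho^{e_i}\varphi_i(A)$ has $|b_i^{(k)}|\le C\rho^{e_i}R^{-k}$, $0\le k\le d$, by Lemma 2. The curve $y'\mapsto\mathrm{pr}_N\overline a(x+Ry')/(C'\rho)$ lifts $b_i(x+Ry')/(C'\rho)^{e_i}$, whose derivatives up to order $d$ are $\le e^{-2}$ for $C'$ large, on an interval of length $\le2\varepsilon\le1$. By $S(H,N,\tau,d)$, and since the derivative in $y'$ is $(\mathrm{pr}_N\overline a)'/(C'\lambda)$, we get $|\{|(\mathrm{pr}_N\overline a)'|>t\}|\le CR(\lambda/t)^{d'}$.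

For $t\ge C\lambda$ with $C$ large, $|\overline a'|>t$ forces $|(\mathrm{pr}_N\overline a)'|>t/2$, and the claim follows. For smaller $t$ the claim is trivial, the left side being $\le2\varepsilon R$. $\square$

Summing Lemma 7 over $i$ would need a bound for $\sum R_i\lambda_i^{d'}$, and the example $a(x)=x$ shows that there is none. We shall use Lemma 7 only where $\lambda_i$ is bounded or where $x_i$ is close to an exceptional point.

## 10. Intervals away from the exceptional points

Now comes the general form of the second part of Section 4. There the remainder was $r^{2-k}$; here it is $r^{d-k}$.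

**Lemma 8.** Given $C_2\ge1$ and $K_*\ge1$, there are $K\ge K_*$, $C_3$, $\theta_1\in(0,\theta_0/2]$ and $\varepsilon_0>0$ such that for all $\varepsilon\le\varepsilon_0$ the following holds. Let $x\in\Omega^+$, $\lambda=\lambda(x)\ge K$, $R=R(x)$, and let $\pi$ be a polynomial map of degree $\le d-1$ with $|(a_j-\pi_j)^{(k)}|\le C_2R^{d-k}$ on $B(x,\theta_1R)$, $0\le k\le d$. If $Z(\pi)\cap D(x,\theta_0R)=\emptyset$, then
$$|\{y\in B(x,\varepsilon R)\cap\Omega:|\overline a'(y)|>t\}|\le C_3R\,t^{-d'}\qquad\text{for all }t\ge C_3\lambda .$$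

**Proof.** Write $r=R(x)$, $B_0=\lambda$, so that $\rho=B_0r$. We slice repeatedly, following $a$ and $\pi$ side by side. Radii $\theta_0/2\ge\theta_1>\theta_2>\dots$ and thresholds $K=K_0,K_1,\dots\ge1$ are chosen in the order $\theta_1,K_0,K_1,\theta_2,K_2,\theta_3,\dots$, each choice depending only on $C_2,K_*,\eta$, the charts, and constants obtained at previous stages. There are finitely many chart sequences, of length $\le L$, so all choices can be made uniformly. At level $l$ we shall have a descendant $(H_l,N_l)$ with generators $\tau$ of degrees $e_i\in[2,d]$, functions $b^{(l)}$ coming from $a$, functions $\gamma^{(l)}$ coming from $\pi$, and a number $B_{l-1}$ such that, with $N_0:=V$ and $N_l^\perp$ the orthogonal complement of $N_l$ in $V$: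

* (a) on $B(x,\theta_lr)\cap\Omega$, after replacing $\overline a$ by a $G$-translate, $b^{(l)}=\tau(\mathrm{pr}_{N_l}\overline a)$ and $|(\mathrm{pr}_{N_l^\perp}\overline a)'|\le C\lambda$;
* (b) $|(b_i^{(l)}-\gamma_i^{(l)})^{(k)}|\le C\,r^{e_i-k}B_{l-1}^{e_i-d}$ on $B(x,\theta_lr)$, $0\le k\le d$;
* (c) $|\gamma_i^{(l)}|\le C(B_{l-1}r)^{e_i}$ on $D(x,\theta_lr)$, and $1\le B_{l-1}\le C\lambda$;
* (d) $\gamma^{(1)},\dots,\gamma^{(l)}$, with suitable $T_1,\dots,T_l$, are holomorphic on $D(x,\theta_lr)$ and satisfy (6) with all $\Psi_T^{\mu_k}\ne0$.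

**Step 1.** *Level $1$: the first slicing.* Put $A=\rho^{-1}*a$, $P=\rho^{-1}*\pi$. As $\rho\le1$ and $d_j\le d$, on $B(x,\theta_1r)$
$$|(A-P)^{(k)}|\le C_2r^{d-k}\rho^{-d}=C_2\lambda^{-d}r^{-k},\qquad0\le k\le d .$$
By definition of $R$, $|A^{(k)}(x)|\le r^{-k}$ for $1\le k\le d-1$, so $|P^{(k)}(x)|\le(1+C_2)r^{-k}$ for these $k$. Since $P$ is a polynomial of degree $\le d-1$, on the complex disc $D(x,\theta_1r)$ we get $|P^{(k)}|\le e(1+C_2)r^{-k}$ for $k\ge1$ and
$$|P-A(x)|\le C_2K^{-d}+2(1+C_2)\theta_1\le\eta$$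
for $\theta_1$ small and $K$ large. Also $|A-A(x)|\le2\theta_1\le\eta$ and $|A^{(k)}|\le er^{-k}$ on $B(x,\theta_1r)$ by (7). So both take values in the polydisc of radius $3\eta$ about $A(x)\in\mathcal K$, contained in a chart $U_{\mu_1}$ with slice $(H_1,N_1)$. Put
$$b_i^{(1)}=\rho^{e_i}\varphi_i(A)\ \text{ on }B(x,\theta_1r),\qquad\gamma_i^{(1)}=\rho^{e_i}\varphi_i(P)\ \text{ on }D(x,\theta_1r).$$
Then (a) holds as in the proof of Lemma 7. Lemma 2 with $\delta=C_2\lambda^{-d}$ bounds the difference in (b) by $C\rho^{e_i}\lambda^{-d}r^{-k}=Cr^{e_i-k}\lambda^{e_i-d}$. (c) holds as $\rho=B_0r$. For (d) let $T_1=\rho^hT(P)$. By (4), $\Psi(\pi,T_1)=\rho^{hm}\Psi(P,T(P))=0$ and $\Psi_T(\pi,T_1)=\rho^{h(m-1)}\Psi_T(P,T(P))\ne0$, and both sides of the second equation in (6) equal $\rho^{e_i+h(m-1)}L_i(P,T(P))$.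

**Step 2.** *At level $l$: the model functions have constant size.* Assume (a)–(d) at level $l$. If $N_l=0$, then $|\overline a'|\le C\lambda$ on $B(x,\theta_lr)\cap\Omega$, the set in question is empty for $t\ge C\lambda$, and we are done. Otherwise, since $D(x,2\theta_lr)\cap Z(\pi)=\emptyset$, Lemmas 5 and 6 with (d) show that on $D(x,\theta_lr)$ each $\gamma_i^{(l)}$ is either $\equiv0$ or of constant modulus up to a factor $C$. Put
$$B_l=\max_i|\gamma_i^{(l)}(x)|^{1/e_i}/r .$$
By (c), $B_l\le CB_{l-1}$. Cauchy's estimates give on $D(x,\theta_lr/2)$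
$$|(\gamma_i^{(l)})^{(k)}|\le C(B_lr)^{e_i}r^{-k},\qquad0\le k\le d.\tag{10}$$

**Step 3.** *Small case $B_l\le K_l$: the data have size $O(1)$ in units of $r$.* By (10), (b), $e_i\le d$ and $B_{l-1}\ge1$ we have $|(b_i^{(l)})^{(k)}|\le Cr^{e_i-k}$ on $B(x,\theta_lr/2)$, $0\le k\le d$. Apply $S(H_l,N_l,\tau,d)$ to $y'\mapsto\mathrm{pr}_{N_l}\overline a(x+ry')/(C'r)$ with $C'$ large, on an interval of length $\le1$. Its derivative is $(\mathrm{pr}_{N_l}\overline a)'/C'$, so
$$|\{y\in B(x,\theta_lr/2)\cap\Omega:|(\mathrm{pr}_{N_l}\overline a)'|>t\}|\le Cr\,t^{-d'} .$$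
With (a) this is the claim for $t\ge C\lambda$, provided $\varepsilon\le\theta_l/2$. The process ends here.

**Step 4.** *Large case $B_l>K_l$: slice once more.* Let $s=B_lr$, $A=s^{-1}*b^{(l)}$, $P=s^{-1}*\gamma^{(l)}$ (weights $e_i$). As $B_{l-1}\ge B_l/C$ and $e_i-d\le0$, (b) gives
$$|(A-P)_i^{(k)}|\le Cr^{-k}B_l^{-e_i}B_{l-1}^{e_i-d}\le C'B_l^{-d}r^{-k}\le C'K_l^{-d}r^{-k},\qquad0\le k\le d,\tag{11}$$
where $C'$ does not depend on $K_l$. By (10), $|P^{(k)}|\le Cr^{-k}$ on $D(x,\theta_lr/2)$, and then by (11) $|A^{(k)}|\le Cr^{-k}$ on $B(x,\theta_lr/2)$, $0\le k\le d$. Moreover $\|P(x)\|_*=1$, and $A(x)=\tau(\mathrm{pr}_{N_l}\overline a(x)/s)\in\tau(N_l)$ as $x\in\Omega$. Choose $K_l$ so large that $C'K_l^{-d}\le\min(\frac12,\frac\eta2)$. Then $\frac12\le\|A(x)\|_*\le2$, that is, $A(x)$ lies in the compact set $\mathcal K$ of $(H_l,N_l)$. For $\theta_{l+1}<\theta_l/2$ small,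
$$|P-A(x)|\le C\theta_{l+1}+C'K_l^{-d}\le\eta\ \text{ on }D(x,\theta_{l+1}r),\qquad|A-P|\le\eta\ \text{ on }B(x,\theta_{l+1}r).$$
So all values lie in the polydisc of radius $3\eta$ about $A(x)$, contained in a chart $U_{\mu_{l+1}}$ of $(H_l,N_l)$ with slice $(H_{l+1},N_{l+1})$, $|H_{l+1}|<|H_l|$.

**Step 5.** *We verify (a)–(d) at level $l+1$.* On the interval $B(x,\theta_{l+1}r)\cap\Omega$ the curve $\mathrm{pr}_{N_l}\overline a/s$ lies in one translate of $\mathcal O_{\mu_{l+1}}$ by an element of $H_l$; translate $\overline a$ accordingly. This does not affect (a) at level $l$: $H_l$ fixes $N_l^\perp=V^{H_1}\oplus N_1^{H_2}\oplus\dots\oplus N_{l-1}^{H_l}$ pointwise, because $H_l\subset H_{l-1}\subset\dots\subset H_1$, and $\tau$ is $H_l$-invariant. The linear coordinates of $N_l^{H_{l+1}}$ along $\overline a$ are $s\varphi_z(A)$, with derivative $\le Cs/r=CB_l\le C\lambda$. With $e_i'\le d$ the degrees at level $l+1$, put $b_i^{(l+1)}=s^{e_i'}\varphi_i(A)$ and $\gamma_i^{(l+1)}=s^{e_i'}\varphi_i(P)$. This gives (a). By Lemma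 2 with $\delta=C'B_l^{-d}$, the difference has $k$-th derivative $\le Cs^{e_i'}B_l^{-d}r^{-k}=Cr^{e_i'-k}B_l^{e_i'-d}$, which is (b). For (c), $|\gamma_i^{(l+1)}|\le Cs^{e_i'}=C(B_lr)^{e_i'}$ and $1\le K_l<B_l\le CB_{l-1}\le C\lambda$. For (d) take $T_{l+1}=s^hT(P)$ and use (4) exactly as in Step 1, now with $\gamma^{(l)}=s*P$ in place of $\pi=\rho*P$.

**Step 6.** *Termination.* Since $|H_l|$ strictly decreases and $N_l=0$ if $H_l=1$, the process stops after at most $L$ steps, either in Step 2 with $N_l=0$ or in Step 3. Take $\varepsilon_0=\frac12\min_l\theta_l$ and for $C_3$ the largest constant that occurred. $\square$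

## 11. Leaves: locating the centers

We must find centers $z$ such that, at every $x$ with $\lambda(x)$ large, the Taylor polynomial at some $z$ approximates $a$ within $O(R^{d-k})$; for this $|x-z|\le CR(x)$ suffices. In Section 3 the zeros of $f$ were enough. For $d\ge3$ zeros of derivatives are needed as well.

*Example.* Let $d=3$, $G=\mathbb Z/3$ on $\mathbb C$, and let $a=f=(x^2+\delta^2)/2$ with $0<\delta\le1$. It has no real zeros. At $x=\delta$ we have $f=\delta^2$, $f'=\delta$, $f''=1$, so $\rho=\delta^{2/3}$, $1/R=\max(\delta^{-2/3},\delta^{-1},\delta^{-1})=\delta^{-1}$, and $\lambda=\delta^{-1/3}$ is large for small $\delta$. The center is $0$, the zero of $f'$, at distance exactly $R$.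

**Lemma 9.** There are $K_*,C_4\ge1$ depending only on $d$ with the following property. For each of the $2n$ real functions $f\in\{\mathrm{Re}\,a_j,\mathrm{Im}\,a_j\}$ there are countably many numbers $\Delta_\nu>0$ with $\sum_\nu\Delta_\nu\le100$ and sets $\Lambda_\nu\subset W$ with $\#\Lambda_\nu\le d^2$, such that every $x\in\Omega^+$ with $\lambda(x)\ge K_*$ can be assigned some $f$, $\nu$ and a point (*leaf*) $z\in\Lambda_\nu$ with
$$|x-z|\le C_4R(x),\qquad R(x)\lambda(x)^{d'}\le3\Delta_\nu .$$

**Proof.**

**Step 1.** *We find the derivative responsible for $R$.* Let $\lambda(x)\ge K_*>1$. Then $R<\rho$, so $1/R=(|a_j^{(k)}(x)|\rho^{-m})^{1/k}$ for some $j$, $m=d_j$, $1\le k\le d-1$. If $k\ge m$, then $\lambda^k=|a_j^{(k)}(x)|\rho^{k-m}\le1$, a contradiction; so $1\le k\le m-1$. For $f=\mathrm{Re}\,a_j$ or $f=\mathrm{Im}\,a_j$,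
$$|f^{(k)}(x)|\ge\tfrac12\rho^mR^{-k}.\tag{12}$$
We say that $x$ is of type $(f,k)$.

**Step 2.** *We define the scale $\Delta(x)$ and bound $R\lambda^{d'}$ by it.* For $x$ of type $(f,k)$ let
$$\Delta(x)=\max_{1\le i\le m-1}|f^{(i)}(x)|^{1/(m-i)}\in(0,1].$$
From (12) and $\rho=\lambda R$ we get $\lambda^mR^{m-k}\le2\Delta^{m-k}$, that is, $R\lambda^{m/(m-k)}\le2\Delta$. Since $\frac m{m-k}\ge\frac m{m-1}\ge d'$,
$$R\lambda^{d'}\le2\Delta(x).\tag{13}$$

**Step 3.** *We choose $\Delta_\nu$ and $\Lambda_\nu$.* Fix $f$ and let $X_f$ be the set of $x\in\Omega^+$ with $\lambda(x)\ge K_*$ that are of type $(f,k)$ for some $k$. By Vitali's lemma choose $x_\nu\in X_f$, $\Delta_\nu=\Delta(x_\nu)$, with $B(x_\nu,\Delta_\nu/40)$ disjoint and $J_\nu=B(x_\nu,\Delta_\nu/8)$ covering $X_f$. The disjoint intervals lie in $W$, so $\sum\Delta_\nu/20\le5$ and $\sum\Delta_\nu\le100$. Let $J_\nu^*=B(x_\nu,\Delta_\nu/4)\subset W$. Since $|f^{(m)}|\le1$, Taylor's formula gives on $J_\nu^*$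
$$|f^{(i')}|\le e^{1/4}\Delta_\nu^{m-i'}\le1.3\,\Delta_\nu^{m-i'}\quad(1\le i'\le m-1),\qquad\text{so }\Delta\le1.3\,\Delta_\nu\text{ on }J_\nu^*\cap X_f .$$
Choose an index $1\le i\le m-1$ with $|f^{(i)}(x_\nu)|=\Delta_\nu^{m-i}$. On $J_\nu^*$ the deviation of $f^{(i)}$ from $f^{(i)}(x_\nu)$ is at most $(e^{1/4}-1)\Delta_\nu^{m-i}$, so
$$0.7\,\Delta_\nu^{m-i}\le|f^{(i)}|\le1.3\,\Delta_\nu^{m-i}\quad\text{on }J_\nu^* .$$
By Rolle's theorem $f^{(l)}$ has at most $i-l$ zeros in $J_\nu^*$, $0\le l\le i$. Let $\Lambda_\nu$ be the set of zeros in $J_\nu^*$ of all $f^{(l)}$, $0\le l<i$. Then $\#\Lambda_\nu\le d^2$.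

**Step 4.** *Reduction to a distance estimate.* Let $x\in J_\nu$ be of type $(f,k)$. By (13), $R\lambda^{d'}\le2.6\,\Delta_\nu\le3\Delta_\nu$. Let $s=\min(\mathrm{dist}(x,\Lambda_\nu),\Delta_\nu/8)$, with $\mathrm{dist}(x,\emptyset)=\infty$. If $s=0$, then $x\in\Lambda_\nu$ and we take $z=x$. Let $s>0$. Then $B(x,s)\subset J_\nu^*$ contains no zero of $f^{(l)}$ for $0\le l\le i$. We show $s\le C_4R$.

**Step 5.** *Without zeros nearby, derivatives are controlled by the function.* Set $s_l=2^{-(i-l)}s$. *Claim: for $0\le l\le i$, $|f^{(l)}(y')|\le C|f^{(l)}(y)|$ for $y,y'\in B(x,s_l)$; and for $l<i$, $|f^{(l+1)}|\le Cs^{-1}|f^{(l)}|$ on $B(x,s_l)$.* For $l=i$ this is clear from Step 3. Assume the comparability for $l+1$. On $B(x,s_{l+1})$ both $f^{(l)}$ and $f^{(l+1)}$ have constant signs, so $|f^{(l)}|$ is monotone there. From $y\in B(x,s_l)$ move the distance $s_{l+1}/2$ in the direction in which $|f^{(l)}|$ decreases; since $s_l=s_{l+1}/2$, this stays in $B(x,s_{l+1})$. As $f^{(l)}$ has no zero there,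
$$|f^{(l)}(y)|\ge\int|f^{(l+1)}|\ge\frac{s_{l+1}}{2C}|f^{(l+1)}(y)| ,$$
the integral being over the path. This is the second assertion. Integrating $(\log|f^{(l)}|)'$ over $B(x,s_l)$ gives comparability for $l$.

**Step 6.** *Conclusion.* By Step 5, $|f^{(k)}(x)|\le C|f(x)|s^{-k}$ if $k\le i$, and $|f(x)|\ge cs^i|f^{(i)}(x)|\ge c\,s^i\Delta_\nu^{m-i}$ (with a new $c$). If $i<k\le m-1$, then, as $s\le\Delta_\nu$,
$$|f^{(k)}(x)|\le1.3\,\Delta_\nu^{m-k}\le C|f(x)|s^{-i}\Delta_\nu^{i-k}\le C|f(x)|s^{-k}.$$
So in all cases $|f^{(k)}(x)|\le C|f(x)|s^{-k}\le C\rho^ms^{-k}$, and (12) gives $s\le C_4R$ with $C_4=C_4(d)$. If $s=\Delta_\nu/8$, then $\Delta_\nu\le8C_4R\le24C_4\Delta_\nu\lambda^{-d'}$, which is impossible if we choose $K_*^{d'}>24C_4$. So $s=\mathrm{dist}(x,\Lambda_\nu)\le C_4R$, and a nearest point of the finite set $\Lambda_\nu$ is the required $z$. $\square$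

## 12. Summing the tails

We finish the induction step for Proposition 1. The order of choices is: $C_4,K_*$ from Lemma 9; $C_2=(C_4+1)^d$; then $K\ge K_*$, $C_3,\theta_1,\varepsilon_0$ from Lemma 8; then $\varepsilon=\min(\varepsilon_0,\eta/2,\theta_0/2)$; then the family $(x_i)$ of Section 8 and $N_2$.

**Step 1.** *We attach a polynomial to each $i$ with $\lambda_i\ge K$.* Fix an assignment $(f,\nu,z)$ from Lemma 9 and let $\pi^z$ be the Taylor polynomial of degree $d-1$ at $z$ of the extended $a$. Points of $B(x_i,R_i)\subset W$ have distance $\le(C_4+1)R_i$ from $z$, and $|a_j^{(d)}|\le1$ on $W$. So $|(a_j-\pi_j^z)^{(k)}|\le C_2R_i^{d-k}$ there, $0\le k\le d$, as Lemma 8 requires.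

**Step 2.** *We bound the exceptional indices.* Call $i$ *exceptional* if $Z(\pi^z)\cap D(x_i,\theta_0R_i)\ne\emptyset$. By Lemma 5 the set $Z(\pi^z)$ has at most $N_1$ points, and by Step 4 of Section 8 each lies in at most $N_2$ of the discs. So at most $N_1N_2$ exceptional $i$ are assigned to a given $(f,\nu,z)$, and by Lemma 9
$$\sum_{i\text{ exceptional}}R_i\lambda_i^{d'}\le\sum_f\sum_\nu d^2N_1N_2\cdot3\Delta_\nu\le C.\tag{14}$$

**Step 3.** *We add up.* Let $t>0$. Up to a countable set, $\{|\overline a'|>t\}$ is covered by the sets $M_i=\{y\in B(x_i,\varepsilon R_i)\cap\Omega:|\overline a'|>t\}$.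

1. Indices with $\lambda_i<K$: by Lemma 7 and (9), $\sum|M_i|\le C\sum_iR_iK^{d'}t^{-d'}\le Ct^{-d'}$.
2. Exceptional indices: by Lemma 7 and (14), $\sum|M_i|\le Ct^{-d'}\sum R_i\lambda_i^{d'}\le Ct^{-d'}$.
3. Indices with $\lambda_i\ge K$, not exceptional, $C_3\lambda_i\le t$: by Lemma 8 and (9), $\sum|M_i|\le C_3t^{-d'}\sum R_i\le Ct^{-d'}$.
4. Indices with $\lambda_i\ge K$, $C_3\lambda_i>t$: by Lemma 9, $R_i\le3\Delta_\nu\lambda_i^{-d'}\le C\Delta_\nu t^{-d'}$ and $|x_i-z|\le C_4R_i$. So for fixed $(f,\nu,z)$ the disjoint intervals $B(x_i,\varepsilon R_i/5)$ lie in $B(z,C\Delta_\nu t^{-d'})$, and $\sum R_i\le C\Delta_\nu t^{-d'}$. Summing over the at most $d^2$ leaves, over $\nu$ and over the $2n$ functions $f$ gives $\sum|M_i|\le2\varepsilon\sum R_i\le Ct^{-d'}$.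

Hence $|\{x\in\Omega:|\overline a'|>t\}|\le Ct^{-d'}$. This proves $S(G,V,\sigma,d)$, hence Proposition 1, Theorem A and Corollary B. Both questions of Section 2 have the answer yes. $\blacksquare$

## 13. Exactness of the rate, and decomposable representations

**Proof of Theorem C, part 1.** *The test curve is a segment in a direction seen only by the invariants of top degree.* On $(\alpha,\beta)$ let $a(x)=(x-\alpha)\sigma(w)$ and $\overline a(x)=(x-\alpha)^{1/d}w$. Then $\sigma_j(\overline a)=(x-\alpha)^{d_j/d}\sigma_j(w)=a_j$, because $\sigma_j(w)=0$ unless $d_j=d$. The curve $a$ is smooth and $0<N(a)<\infty$, with $N(a)$ depending only on $w$ and $\ell$. As $|\overline a'|=\frac{|w|}d(x-\alpha)^{-1/d'}$,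
$$\|\overline a'\|_{L^p}=\frac{|w|}d\,\ell^{1/p-1/d'}\Big(\frac{d'}{d'-p}\Big)^{1/p}.$$
Since $0<\frac1p-\frac1{d'}\le1-\frac1{d'}$ and $d'\ge1$, the best constant in (1) is at least $c(d'-p)^{-1/p}$ with $c>0$ independent of $p$, matching Corollary B. Furthermore $|\{|\overline a'|>t\}|=c't^{-d'}$ for large $t$, so $\int^\infty\big(t\,|\{|\overline a'|>t\}|^{1/d'}\big)^q\frac{dt}t=\infty$ for all $q<\infty$. Thus $\overline a'\notin L^{d',q}$ while $N(a)<\infty$; for $q=d'$ this says $\overline a'\notin L^{d'}$.

If $G$ is generated by pseudoreflections, then by the Chevalley–Shephard–Todd theorem $\mathbb C[V]^G$ is a polynomial ring in $\sigma_1,\dots,\sigma_n$, $n=\dim V$. As $\mathbb C[V]$ is integral over this polynomial ring, $\sigma\colon V\to\mathbb C^n$ is surjective, and a $w$ with $\sigma_j(w)=1$ for one $j$ with $d_j=d$ and all other $\sigma_k(w)=0$ exists. The group $\mathbb Z/d$ acting on $\mathbb C$ gives an example for every $d\ge2$.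

**Proof of Theorem C, part 2.** *We apply Theorem A to each summand, with its own degree.* We may assume $V_i\ne0$. Every $f\in\mathbb C[V_i]^G$ is the restriction of $f\circ\mathrm{pr}_{V_i}\in\mathbb C[V]^G$ (projection along the other summands), so the restrictions $\sigma_j|_{V_i}$ generate $\mathbb C[V_i]^G$. Let $\tau$ be a minimal homogeneous generating system of $\mathbb C[V_i]^G$. If some $\tau_k$ had degree $>d$, it would be a polynomial in invariants of degree $\le d$, hence in those $\tau$'s of lower degree, and so superfluous; thus $\delta_i\le d$.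

Each $\tau_k\circ\mathrm{pr}_{V_i}$ is a weighted homogeneous polynomial in $\sigma$. So $b_k=\tau_k(\mathrm{pr}_{V_i}\overline a)$ satisfies
$$\|b_k\|_{C^{\delta_i-1,1}}\le C\|b_k\|_{C^{d-1,1}}\le C'N(a)^{\deg\tau_k}.$$
If $\delta_i\ge2$, Theorem A for $G\circlearrowleft V_i$ and the continuous lift $\mathrm{pr}_{V_i}\overline a$ of $b$ gives the assertion. If $\delta_i=1$, then $\mathbb C[V_i]^G$ is generated by linear forms. By integrality it has transcendence degree $\dim V_i$, so there are $\dim V_i$ independent invariant linear forms and $G$ acts trivially on $V_i$. The coordinates of $\mathrm{pr}_{V_i}\overline a$ are then linear combinations of the $a_j$ with $d_j=1$, and $\mathrm{pr}_{V_i}\overline a$ is Lipschitz with constant $\le CN(a)$.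

For the Klein four-group on $\mathbb C^3$ each of the three lines $V_i$ carries a nontrivial character of order $2$, so $\mathbb C[V_i]^G$ is generated by the square of the coordinate and $\delta_i=2$. Hence $\overline a'\in L^2_w$ for every lift, while $d'=3/2$. This is consistent with part 1: if $x^2=y^2=z^2=0$, then $xyz=0$, so no $w$ as in part 1 exists. $\blacksquare$
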